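\title{Stable maps that lift to topological embeddings but not to smooth ones}

\begin{abstract}
A map $f\colon N\to M$ is a $k$-prem if it is the composition of an embedding $N\to M\times\mathbb R^k$ with the projection onto $M$. For every $k\ge2$ we construct stable smooth maps $N^n\to M^m$ of closed manifolds that are topological $k$-prems but not smooth $k$-prems; they exist whenever $m>n$ and $2(m+k)<3(n+1)$, the first case being a map $N^4\to M^5$ with $k=2$. This answers a question of Melikhov in the negative for all $k\ge2$. The obstruction comes from cusps: a smooth lift sends the three sheets near a cusp to an almost collinear triple, which forces a cup product to vanish, whereas a continuous lift may be an arbitrary cone there.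
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, smooth means $C^\infty$, and superscripts on manifolds indicate dimensions. A continuous map $f\colon N\to M$ is a \emph{topological $k$-prem} ($k$-codimensionally projected embedding) if there is a continuous map $g\colon N\to\mathbb R^k$ such that $f\times g\colon N\to M\times\mathbb R^k$ is a homeomorphism onto its image. A smooth map $f$ is a \emph{smooth $k$-prem} if there is a smooth $g$ such that $f\times g$ is a diffeomorphism onto its image. We call $g$ a topological, respectively smooth, \emph{lift} of $f$. The least such $k$ measures how many extra coordinates are needed to pull the self-intersections and the singularities of $f$ apart.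

For compact $N$, a continuous injective map is a homeomorphism onto its image and an injective immersion is a smooth embedding. So a topological lift is a continuous map $g$ such that
\begin{itemize}
\item[(E1)] $g$ is injective on every fiber of $f$,
\end{itemize}
and a smooth lift is a smooth map $g$ that satisfies (E1) and
\begin{itemize}
\item[(E2)] $dg_x$ is injective on $\ker df_x$ for every $x\in N$.
\end{itemize}
Condition (E2) looks like the infinitesimal shadow of (E1), and it is natural to ask whether a topological lift can always be traded for a smooth one. If $f$ is an immersion, it can: the pairs $x\ne x'$ with $f(x)=f(x')$ form a compact set, so a smooth approximation of $g$ still satisfies (E1), and (E2) is empty. For arbitrary $f$ it cannot: a smooth homeomorphism of the circle with a critical point is a topological but not a smooth $0$-prem. To exclude such accidents one asks $f$ to be \emph{stable}: $f$ has a neighborhood $\mathcal U$ in $C^\infty(N,M)$ such that for every $f'\in\mathcal U$ there are diffeomorphisms $\phi$ of $N$ and $\psi$ of $M$ with $\psi f=f'\phi$. The simplest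 stable singularity also suggests the answer yes. For the fold $(x,o)\mapsto(x^2,o)$, a topological lift $g$ gives a nowhere zero map $u(o)=g(1,o)-g(-1,o)$; after smoothing $u$, the map $(x,o)\mapsto x\,u(o)$ is a smooth lift, and on the pairs $\{(x,o),(-x,o)\}$ with $x>0$ its direction $u/|u|$ is homotopic to the direction given by $g$. The following question is posed in \cite{Melikhov}.

\medskip
\noindent\textbf{Question.} \emph{If a stable smooth map $f\colon N^n\to M^m$, where $m\ge n$ and $N$ is compact, is a topological $k$-prem, is it a smooth $k$-prem?}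
\medskip

The answer is known to be affirmative when $k=0$, when $k=1$, when $f$ is an immersion, and when
\begin{equation}\label{eq:known}
2(m+k)\ge3(n+1)\quad\text{and}\quad 3n-2m\le k;
\end{equation}
without the hypothesis $m\ge n$ it is known to be negative. We show that the answer is negative for every $k\ge2$. So the answer to the Question is yes for $k\le1$ and no for $k\ge2$.

\begin{theorem}\label{thm:A}
For all $k\ge2$ and $d\ge1$ there are closed manifolds $N^n$, $M^m$ with $n=2k-2+2d$, $m=2k-2+3d$, and a stable smooth map $F\colon N\to M$ that is a topological $k$-prem but not a smooth $k$-prem.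
\end{theorem}

With $d=m-n=1$ this is a map $N^{2k}\to M^{2k+1}$, for instance $N^4\to M^5$ for $k=2$.

\begin{theorem}\label{thm:B}
Let $k\ge2$, $m>n$ and $2(m+k)<3(n+1)$. Then there is a stable smooth map $N^n\to M^m$ of closed manifolds that is a topological $k$-prem but not a smooth $k$-prem.
\end{theorem}

\begin{corollary}\label{cor:C}
Let $k\in\{2,3\}$ and $m>n$. Then the implication ``topological $k$-prem $\Rightarrow$ smooth $k$-prem'' holds for all stable maps $N^n\to M^m$ with $N$ compact if and only if $2(m+k)\ge3(n+1)$.
\end{corollary}

The inequality $2(m+k)<3(n+1)$ has a geometric meaning. It is equivalent to $3n-2m\ge2k-2$. Three sheets of codimension $d=m-n$ in general position meet in dimension $m-3d=3n-2m$, and $2k-2$ is the degree of a product of two classes pulled back from the sphere $S^{k-1}$ of directions in $\mathbb R^k$. The inequality says that the set of triple points is large enough to carry such a product, and our obstruction is such a product. For $m>n$, Theorem~\ref{thm:B} shows that the first condition in \eqref{eq:known} cannot be weakened, for any $k\ge2$. The question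 in fixed dimensions is not decided here for $m>n$, $k\ge4$, $k<3n-2m\le2k-3$, nor for $m=n$ outside the known affirmative range.

\medskip
\noindent\emph{Conventions.} $\mathrm{Conf}_r(\mathbb R^k)$ is the space of ordered $r$-tuples of distinct points of $\mathbb R^k$; $B^j$ is the closed unit ball in $\mathbb R^j$; for a nonzero vector $u$ we put $\hat u=u/|u|$. Cohomology is singular, with coefficients in $\mathbb Z/2$. The integers $k\ge2$ and $d\ge1$ are fixed, $S=S^{k-1}\subset\mathbb R^k$ is the unit sphere, and $e\in S$ is a fixed point.

\section{The idea: a cusp and a torus}\label{sec:idea}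

\subsection{Lifts of the cusp}
Let $P_0=\{x^3+Ax+B=0\}\subset\mathbb R^3$, with coordinates $(A,x)$, and let $h_0\colon P_0\to\mathbb R^2$ be the projection to the $(A,B)$-plane. Over the thin region $4A^3+27B^2<0$ the cubic has three real roots $x_1<x_2<x_3$, and a lift $g$ assigns to each point of this region a triple $(p_1,p_2,p_3)\in\mathrm{Conf}_3(\mathbb R^k)$, where $p_i$ is the value of $g$ at the root $x_i$.

Suppose that $g$ is smooth. The kernel of $dh_0$ at the origin is spanned by $\partial_x$, so $u=\partial_xg(0,0)\ne0$ by (E2). Integrating $\partial_xg$ along the segment from $(A,x_i)$ to $(A,x_j)$ gives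
\[
p_j-p_i=(x_j-x_i)\,(u+o(1))\qquad\text{as }(A,B)\to0 .
\]
The three directions $\widehat{p_j-p_i}$, $i<j$, all tend to $\hat u$: the triple is almost collinear, with $p_2$ in the middle.

A topological lift is under no such constraint. Parametrize the thin region by $A=-3\varepsilon^2$, $B=2\varepsilon^3\nu$ with $\varepsilon>0$, $|\nu|<1$. Then $x_i=\varepsilon\,\xi_i(\nu)$, where $\xi_i(\nu)$ are the roots of $\xi^3-3\xi+2\nu$. So the obvious lift $g=xe$ is a cone: it is $\varepsilon$ times the path $\nu\mapsto(\xi_1e,\xi_2e,\xi_3e)$. On $[-\frac12,\frac12]$ replace this path by \emph{any} path in $\mathrm{Conf}_3(\mathbb R^k)$ with the same endpoints. The new $g$ is still injective on fibers, and it is continuous at the origin because of the factor $\varepsilon$. For $k=2$ this says that a cusp can swallow an arbitrary pure braid on three strands.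

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!25] (0,1) -- plot[domain=0:1.663,samples=30,variable=\t] ({0.5*\t*\t},{1+\t})
  arc (62.6:117.4:3)
  -- plot[domain=0:1.663,samples=30,variable=\t] ({-0.5*(1.663-\t)*(1.663-\t)},{2.663-\t}) -- cycle;
\draw[dashed] (0,0) circle (3);
\draw[very thick] plot[domain=0:180,samples=90,variable=\t]
  ({2*sin(\t)*sin(\t)*sin(\t)},{cos(\t)*(1+2*sin(\t)*sin(\t))});
\draw plot[domain=180:360,samples=90,variable=\t]
  ({2*sin(\t)*sin(\t)*sin(\t)},{cos(\t)*(1+2*sin(\t)*sin(\t))});
\fill (0,1) circle (0.06) node[below] {$c_0$};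
\fill (0,-1) circle (0.06) node[above] {$-c_0$};
\node at (0,0) {$D$};
\node at (-2.45,0) {$\partial_{12}$};
\node at (2.45,0) {$\partial_{23}$};
\node at (0,-2.2) {$R$};
\node at (0,2.4) {$\Pi$};
\end{tikzpicture}
\caption{The case $k=2$ in the chart $w=(w_1,w')$ on the torus $Q$. Inside the curve $t\mapsto(2\sin^3t,\ \cos t\,(1+2\sin^2t))$ the cubic $x^3+A(q)x+B(q)$ has one real root; outside, in the interior of $R$, it has three, $x_1<x_2<x_3$. On the thin arc $\partial_{12}$ the roots $x_1,x_2$ merge, on the thick arc $\partial_{23}$ the roots $x_2,x_3$ merge, and at the cusps $\pm c_0$ all three merge. The shaded region $\Pi$, inside the dashed circle $|w|=3$, is where the topological lift is a cone with vertex over $c_0$.}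
\label{fig:D}
\end{figure}

\subsection{Two curves on a torus}
To turn this local difference into an obstruction, take $k=2$ and $Q=S^1\times S^1$. In Section~\ref{sec:h} we construct a family of cubics $x^3+A(q)x+B(q)$, $q\in Q$, whose zero set is a closed surface $P$, with projection $h\colon P\to Q$ as in Figure~\ref{fig:D}: there is one root over the interior of a disc $D$ and there are three over $Q\setminus D$. Put $R=Q\setminus\operatorname{int}D$, and let $S_+=S^1\times e$ and $S_-=e\times S^1$ be two circles in $Q\setminus D$.

Let $g\colon P\to\mathbb C$ be a topological lift of $h$, and let $\hat u_{ij}$ be the direction of $p_j-p_i$. Consider the subsets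
\[
Z_1=\{\hat u_{13}=-\hat u_{12}\},\qquad Z_3=\{\hat u_{13}=-\hat u_{23}\}
\]
of $\operatorname{int}R$, where $p_1$, respectively $p_3$, lies on the segment between the other two points. They are disjoint. Near a point of $\partial_{23}$ that is not a cusp, $p_2$ and $p_3$ merge while $p_1$ stays away, so $Z_1$ does not accumulate there; in the same way $Z_3$ does not accumulate on $\partial_{12}$ away from the cusps. If $g$ is smooth, then neither set accumulates at a cusp, by the previous subsection. This is the only point where smooth and topological lifts differ.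

Suppose that along $S_+$ the point $p_3$ circles $p_2$ once, along $S_-$ the point $p_1$ circles $p_2$ once, and all other winding numbers vanish. Assume, for this discussion only, that $g$ is smooth and that $Z_1,Z_3$ are arcs and circles transverse to $S_\pm$. The number of points of $Z_1$ on a circle has the parity of $\deg\hat u_{13}+\deg\hat u_{12}$, so $Z_1$ meets $S_+$ evenly and $S_-$ oddly; for $Z_3$ it is the other way round. The arcs of $Z_1$ end on $\partial_{12}$ and those of $Z_3$ on $\partial_{23}$, away from the cusps. Join the ends in pairs inside the left and the right half of $D$. We obtain two disjoint cycles on the torus, homologous modulo $2$ to $S_+$ and $S_-$, whose intersection number is $1$. This is a contradiction, so no smooth lift has these winding numbers.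

A topological lift with these winding numbers exists. Prescribe it on $S_+\cup S_-$; on a circle around $D$ it is then the commutator of two pure braids. This commutator is not trivial. Indeed, the ratio $\Lambda=(p_1-p_2)/(p_3-p_2)$ maps $\mathrm{Conf}_3(\mathbb C)$ to $\mathbb C\setminus\{0,1\}$, with $Z_1=\Lambda^{-1}(0,1)$ and $Z_3=\Lambda^{-1}(1,\infty)$, and the braids used in Section~\ref{sec:top} go to two loops, one crossing only $(1,\infty)$ and one crossing only $(0,1)$, each once; since $\mathbb C\setminus[0,\infty)$ is simply connected, such loops generate the fundamental group freely. But a cusp can swallow the commutator, and both $Z_1$ and $Z_3$ are then free to run into that cusp.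

\subsection{What remains to be done}
For general $k$ the torus becomes $S\times S$, and disjoint cycles are replaced by a cup product, which needs no genericity. The real difficulty is that $h$ itself has the smooth lift $xe$, with all winding numbers zero. We must build a larger map that contains $h$ and \emph{forces} the degrees of $\hat u_{ij}$ on $S_\pm$. To do this we thicken $h$ to a map $\varphi$ of codimension $d\ge1$ (Section~\ref{sec:phi}), whose double points extend far beyond its triple points, and attach to the double points six pieces that dictate the six parities (Section~\ref{sec:caps}). The result has to be stable and compact; Sections~\ref{sec:stab} and~\ref{sec:close} take care of this. Sections~\ref{sec:smooth} and~\ref{sec:top} prove that there is no smooth lift and that there is a topological one.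

\section{A local criterion for stability}\label{sec:stab}

Let $F\colon N\to M$ be smooth. A \emph{vector field along $F$} is a smooth section $V$ of $F^*TM$; it is an infinitesimal deformation of $F$. The map $F$ is \emph{infinitesimally stable} if every such $V$ comes from motions of source and target, that is,
\begin{equation}\label{eq:inf}
V=dF(Y)+X\circ F
\end{equation}
for vector fields $Y$ on $N$ and $X$ on $M$. Mather's theorem \cite{Mather} states that if $N$ is compact, every infinitesimally stable map $N\to M$ is stable.

Let $p\in M$ and let $J\subset F^{-1}(p)$ be finite. The \emph{multigerm} of $F$ at $J$ is infinitesimally stable if \eqref{eq:inf} can be solved for every germ $V$ at $J$, with a germ $Y$ at $J$ and a single germ $X$ at $p$. This property is invariant under \emph{equivalence}, that is, under germs of diffeomorphisms in source and target.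

\begin{lemma}\label{lem:local}
Let $N$ be compact and let $F\colon N\to M$ have finite fibers. If the multigerm of $F$ at every full fiber $F^{-1}(p)$ is infinitesimally stable, then $F$ is stable.
\end{lemma}

\begin{proof}
Let $V$ be a vector field along $F$ and $p\in M$. By hypothesis \eqref{eq:inf} has a solution $(Y_p,X_p)$ on a neighborhood of $F^{-1}(p)$. As $F$ is a closed map, this neighborhood contains $F^{-1}(O_p)$ for an open $O_p\ni p$ on which $X_p$ is defined. Let $\{\lambda_p\}$ be a smooth partition of unity subordinate to $\{O_p\}$, and put $Y=\sum(\lambda_p\circ F)Y_p$, $X=\sum\lambda_pX_p$. Then $dF(Y)+X\circ F=\sum(\lambda_p\circ F)V=V$. So $F$ is infinitesimally stable, and Mather's theorem applies.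
\end{proof}

\begin{lemma}\label{lem:sheets}
Let $(o,v,v')$ be coordinates on the target, with $v,v'\in\mathbb R^d$. A multigerm that consists of the inclusions of at most two sheets $\{v=0\}$ and $\{v'=0\}$ is infinitesimally stable, and so is its product with $\mathrm{id}_{\mathbb R^c}$.
\end{lemma}

\begin{proof}
The product has the same form, with $o$ enlarged, so let $c=0$. Let $V(o,v')$ and $V'(o,v)$ be the given fields along the two sheets. Let $X$ have $v$-component $V_v(o,v')$, $v'$-component $V'_{v'}(o,v)$, and $o$-component $0$. On the first sheet $V-X$ has zero $v$-component, so it is tangent to the sheet; on the second, $V'-X$ has zero $v'$-component. These two tangent fields form $Y$. If a sheet is absent, take the corresponding component of $X$ to be $0$.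
\end{proof}

\section{A family of cubics over $S\times S$}\label{sec:h}

Let $Q=S\times S$, let $U=\{s\in S:\langle s,e\rangle>\frac12\}$, and let $K=S\setminus U$, which is diffeomorphic to $B^{k-1}$. Identify $K\times K$ with $B^{k-1}\times B^{k-1}\subset\mathbb R^{2k-2}$ and rescale the coordinates by the factor $20$. This gives a coordinate $w=(w_1,w')\in\mathbb R\times\mathbb R^{2k-3}$ on $K\times K$, and $\{|w|<10\}\subset\operatorname{int}(K\times K)$ is a chart of $Q$. Put $\rho=|w|^2$. We want a family of cubics that equals $x^3-x$ far from $w=0$, has a single real root near $w=0$, and is generic in between. Choose smooth functions $\alpha,\beta$ of $\rho$ with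
\[
\alpha=1-\rho\ \ (\rho\le6),\quad\alpha<0\ \ (\rho\ge6),\quad\alpha=-1\ \ (\rho\ge7);\qquad
\beta\in[0,1],\quad\beta=1\ \ (\rho\le5),\quad\beta=0\ \ (\rho\ge6).
\]
Define $A,B\colon Q\to\mathbb R$ by $A=\alpha(\rho)$, $B=\beta(\rho)w_1$ in the chart and $A=-1$, $B=0$ elsewhere. Put
\[
\Phi(q,x)=x^3+A(q)x+B(q),\qquad P=\{\Phi=0\}\subset Q\times\mathbb R,\qquad\delta=4A^3+27B^2,
\]
and let $h\colon P\to Q$ be the projection. Recall that $-\delta$ is the product of the squared differences of the complex roots. Hence $\Phi(q,\cdot)$ has three distinct real roots if $\delta<0$, a multiple root if $\delta=0$ (then all roots are real), and exactly one real root, which is simple, if $\delta>0$. Put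
\[
D=\{\delta\ge0\},\qquad R=\{\delta\le0\},\qquad\Sigma=\{\Phi=\Phi_x=0\}\subset P,
\]
and define $\xi$ in the chart by $w_1=2\xi^3$.

\begin{lemma}\label{lem:h}
\begin{itemize}
\item[(a)] $\delta<0$ on $Q\setminus\{\rho\le4\}$.
\item[(b)] The homeomorphism $\Theta(w_1,w')=(\xi,\ w'/(1+2\xi^2))$ of $\mathbb R^{2k-2}$ carries $D$ onto the closed unit ball and $\{\delta=0\}$ onto the unit sphere. Thus $R=Q\setminus\operatorname{int}D$ and $\partial R=\partial D=\{\delta=0\}\cong S^{2k-3}$.
\item[(c)] On $\partial R$ we have $\Phi=(x-\xi)^2(x+2\xi)$.
\item[(d)] $P$ is a closed smooth manifold of dimension $2k-2$, and $\partial_x$ is tangent to $P$ at the points of $\Sigma$.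
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $4<\rho\le6$ we have $A=1-\rho$ and $B^2\le\rho$, so $\delta\le27\rho-4(\rho-1)^3$. This function vanishes at $\rho=4$, and its derivative $27-12(\rho-1)^2$ is negative for $\rho\ge4$. For $\rho\ge6$ and outside the chart, $B=0$ and $A<0$.

(b) On $\{\rho\le4\}$ we have $A=1-\rho$ and $B=w_1=2\xi^3$, so $\delta=4\,(27\xi^6-(\rho-1)^3)$. As $\rho=4\xi^6+|w'|^2$,
\[
\delta\ge0\iff\rho-1\le3\xi^2\iff|w'|^2\le1+3\xi^2-4\xi^6=(1-\xi^2)(1+2\xi^2)^2,
\]
and $\delta=0$ corresponds to equality. The last inequality says $|\Theta(w)|\le1$. Conversely, $|\Theta(w)|\le1$ implies $|\xi|\le1$ and $\rho\le1+3\xi^2\le4$, so the formulas apply. With (a) this proves (b).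

(c) On $\partial R$ we have $A=-3\xi^2$ and $B=2\xi^3$, and $(x-\xi)^2(x+2\xi)=x^3-3\xi^2x+2\xi^3$.

(d) The roots are bounded, so $P$ is compact. We need $d\Phi\ne0$ on $\Sigma$. At a point of $\Sigma$ we have $q\in\partial R$ and $x=\xi$, and the $Q$-part of $d\Phi$ is $x\,dA+dB=dw_1-2\xi\,\langle w,dw\rangle$. If this vanished, then $2\xi w_1=1$ and $\xi w'=0$. The first equation gives $4\xi^4=1$; then the second gives $w'=0$, and on $\partial R$ this means $\xi^2=1$, a contradiction. Finally $d\Phi(\partial_x)=\Phi_x=0$ on $\Sigma$.
\end{proof}

On $R$ all roots are real; let $x_1\le x_2\le x_3$ be the roots with multiplicity. They are continuous functions on $R$. Put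
\[
\partial_{12}=\partial R\cap\{\xi\le0\},\qquad\partial_{23}=\partial R\cap\{\xi\ge0\},\qquad C=\partial_{12}\cap\partial_{23}=\{w_1=0,\ |w'|=1\}.
\]
By (c), $x_1=x_2$ on $\partial_{12}$ and $x_2=x_3$ on $\partial_{23}$, and $C$ is exactly the set where $x_1=x_3$; the triple root there is $0$. The map $\Theta$ carries $\partial_{12}$ and $\partial_{23}$ onto the two closed hemispheres of the unit sphere. On $C$ the covectors $dA=-2\langle w',dw'\rangle$ and $dB=dw_1$ are independent, so near a point of $C$ the functions $A,B$ are part of a coordinate system and $h$ is the product of the cusp map $h_0$ with an identity map.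

Finally let $Q_0=Q\setminus\{\rho\le7\}$. This open subset of $R$ contains $S\times\overline U$ and $\overline U\times S$, and over it the roots are $-1,0,1$. In particular it contains the spheres
\[
S_+=S\times e,\qquad S_-=e\times S.
\]

\section{Thickening to codimension $d$}\label{sec:phi}

To raise the codimension we add $d$ target coordinates $y$, which are functions on the source. Stability requires that every perturbation of these functions be absorbed. Locally, functions on $P$ are generated by $1,x,x^2$ over functions on $Q$ (Lemma~\ref{lem:gen}), and the multiples of $1$ are absorbed by moving $y$. So we let $y=bx+ax^2$ and make the coefficients $b,a$ free parameters. Let $E=(\mathbb R^d)^3\ni(y,b,a)$ and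
\[
\varphi\colon P\times\mathbb R^d\times\mathbb R^d\to Q\times E,\qquad\varphi(q,x,b,a)=(q,\ bx+ax^2,\ b,\ a).
\]
Source and target have dimensions $n=2k-2+2d$ and $m=2k-2+3d$. The map $\varphi$ is proper because $P$ is compact; it commutes with scaling of $(b,a)$ in the source and of $(y,b,a)$ in the target; and points with the same image have the same $q,b,a$. Over $Q\times0$ it is $h$. If three points have the same image, then $ax^2+bx-y$ has three distinct roots, so $y=b=a=0$: the triple points of $\varphi$ are those of $h$.

For Theorem~\ref{thm:B} we also need products with identity maps, so we carry a dummy variable $\varpi\in\mathbb R^c$, $c\ge0$, and write $\pi=(b,a,\varpi)$. Fix $(q_0,\pi_0)$. Let $\mathcal O$ be the algebra of germs of smooth functions on $P\times\mathbb R^{2d+c}$ at the finite set $h^{-1}(q_0)\times\{\pi_0\}$, and let $\mathcal O'$ be the algebra of germs at $(q_0,\pi_0)$ of smooth functions of $(q,\pi)$, with maximal ideal $\mathfrak m'$. Pullback by $h\times\mathrm{id}$ makes $\mathcal O$ an $\mathcal O'$-module.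

\begin{lemma}\label{lem:gen}
$\mathcal O=\mathcal O'+x\mathcal O'+x^2\mathcal O'$.
\end{lemma}

\begin{proof}
We use two standard facts. The Malgrange preparation theorem: if $\mathcal O_1$ is the algebra of germs at one point of the source of a smooth map germ, and $\mathcal O_1/\mathfrak m'\mathcal O_1$ has finite dimension over $\mathbb R$, then $\mathcal O_1$ is a finitely generated $\mathcal O'$-module. Nakayama's lemma: elements of a finitely generated module over the local ring $\mathcal O'$ generate it if their classes span the quotient by $\mathfrak m'$ times the module.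

Let $r_i$ be the distinct real roots of $\Phi(q_0,\cdot)$, with multiplicities $m_i$. Then $\mathcal O=\bigoplus\mathcal O_i$, one summand for each root. Since $d\Phi\ne0$ on $P$, $\mathcal O_i$ is the algebra of germs in $(q,x,\pi)$ at $(q_0,r_i,\pi_0)$ modulo $\Phi$. The ideal $\mathfrak m'$ is generated by the coordinates of $q-q_0$ and $\pi-\pi_0$, so $\mathcal O_i/\mathfrak m'\mathcal O_i$ is the algebra of germs in $x$ at $r_i$ modulo $\Phi(q_0,x)$, which is a unit times $(x-r_i)^{m_i}$. By Taylor's formula this is $\mathbb R[x]/(x-r_i)^{m_i}$. Hence each $\mathcal O_i$, and so $\mathcal O$, is finitely generated. By the Chinese remainder theorem $\mathcal O/\mathfrak m'\mathcal O\cong\mathbb R[x]/\prod(x-r_i)^{m_i}$, a quotient of $\mathbb R[x]/(\Phi(q_0,x))$, which is spanned by $1,x,x^2$.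
\end{proof}

\begin{proposition}\label{prop:phi}
For every $c\ge0$, all multigerms of $\varphi\times\mathrm{id}_{\mathbb R^c}$ at full fibers are infinitesimally stable.
\end{proposition}

\begin{proof}
A full fiber is a subset of some $h^{-1}(q_0)\times\{\pi_0\}$. Extend the given germ $V$ by $0$ to the remaining points of this set, and choose coordinates on $Q$ near $q_0$, so that $V=(V_q,V_y,V_b,V_a,V_\varpi)$ has entries in $\mathcal O$. We solve \eqref{eq:inf} with a field $X$ whose entries lie in $\mathcal O'$; being independent of $y$, such an $X$ makes sense at the images of all points of the set at once. A vector field on the source is a tuple $Y=(Y_q,Y_x,Y_b,Y_a,Y_\varpi)$ with entries in $\mathcal O$ that is tangent to $P$: $\Phi_xY_x+\ell(Y_q)=0$, where $\ell=x\,dA+dB$. Equation \eqref{eq:inf} reads $V_\bullet=Y_\bullet+X_\bullet$ for $\bullet\in\{q,b,a,\varpi\}$, together with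
\begin{equation}\label{eq:ycomp}
V_y=xY_b+x^2Y_a+(b+2ax)Y_x+X_y .
\end{equation}
Put $X_\varpi=0$, $Y_\varpi=V_\varpi$.

\emph{Step 1: the $q$-component.} We need $X_q$ over $\mathcal O'$ and $Y_x\in\mathcal O$ with $\Phi_xY_x+v-\ell(X_q)=0$, where $v=\ell(V_q)\in\mathcal O$; then $Y_q=V_q-X_q$ satisfies the tangency condition. In other words, $v-\ell(X_q)$ must be divisible by $\Phi_x$. There are three cases.

If $q_0\notin\partial R$, all real roots are simple and $\Phi_x$ is a unit in $\mathcal O$. Take $X_q=0$.

If $q_0\in C$, write $v=v_0+v_1x+v_2x^2$ with $v_i\in\mathcal O'$ by Lemma~\ref{lem:gen}. As $\Phi_x=3x^2+A$,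
\[
v=(v_0-\tfrac13Av_2)+v_1x+\tfrac13v_2\Phi_x .
\]
Since $dA,dB$ are independent near $q_0$, there is $X_q$ over $\mathcal O'$ with $dA(X_q)=v_1$ and $dB(X_q)=v_0-\frac13Av_2$. Then $v-\ell(X_q)=\frac13v_2\Phi_x$.

If $q_0\in\partial R\setminus C$, there is a double root $x_0\ne0$ and a simple root. At the simple root $\Phi_x$ is a unit, so any $X_q$ will do there. At $\tilde q=(q_0,x_0)$ the vector $\partial_x$ is tangent to $P$ and $\partial_x\Phi_x=6x_0\ne0$. So $\Phi_x|_P$ is a submersion at $\tilde q$, and its zero set $\Sigma$ is a hypersurface of $P$ transverse to $\ker dh=\langle\partial_x\rangle$. Hence $h|_\Sigma$ is an embedding near $\tilde q$, and every germ on $\Sigma\times\mathbb R^{2d+c}$ is the restriction of an element of $\mathcal O'$. As $d\Phi\ne0$ and $\Phi_x=0$ at $\tilde q$, the covector $\ell$ is nonzero there; choose a constant vector $e_0$ with $\ell(e_0)\ne0$ at $\tilde q$. Take $f_0\in\mathcal O'$ that restricts to $v/\ell(e_0)$ on $\Sigma\times\mathbb R^{2d+c}$, and put $X_q=f_0e_0$. Then $v-\ell(X_q)$ vanishes on the zero set of the submersion $\Phi_x$, so it is divisible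 by $\Phi_x$ near $\tilde q$.

\emph{Step 2: the $y$-component.} By Lemma~\ref{lem:gen}, applied to each coordinate,
\[
V_y-xV_b-x^2V_a-(b+2ax)Y_x=u_0+xu_1+x^2u_2,\qquad u_i\in(\mathcal O')^d .
\]
Put $X_y=u_0$, $X_b=-u_1$, $X_a=-u_2$, $Y_b=V_b+u_1$, $Y_a=V_a+u_2$. The right side of \eqref{eq:ycomp} is then $xV_b+x^2V_a+(b+2ax)Y_x+u_0+xu_1+x^2u_2=V_y$.
\end{proof}

Over $Q_0$ the map $\varphi$ is very simple. Take the linear coordinates
\[
v_1=y+b-a,\qquad v_2=y,\qquad v_3=y-b-a
\]
on $E$. Since $bx+ax^2$ equals $a-b$, $0$, $a+b$ at $x=-1,0,1$, the map $\varphi$ over $Q_0\times E$ consists of three embedded sheets, and \emph{sheet $i$}, formed by the root $x_i$, maps diffeomorphically onto $Q_0\times\{v_i=0\}$. We give $E$ the norm $r=|v|=(\sum|v_i|^2)^{1/2}$, let $S(E)$ be its unit sphere, and write $v=r\theta$ with $\theta=(\theta_1,\theta_2,\theta_3)\in S(E)$.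

\section{Caps and crosscaps}\label{sec:caps}

Let $\{l,i,j\}=\{1,2,3\}$ with $i<j$. Sheets $i$ and $j$ meet along $Q_0\times\{v_i=v_j=0\}$, and where $v_l\ne0$ the third sheet is absent. So we can push the sphere $S_\pm$ of triple points along a ray in $\{v_i=v_j=0\}$ to a sphere of double points of the pair $i,j$ alone, and a lift $g$ gives a homotopy of the direction $\hat u_{ij}$ along the way. At the end of the ray we modify the map. If the sphere bounds a ball of double points, the direction map has degree $0$. If it bounds $(S\times[-1,1])/(s,t)\sim(-s,-t)$, which is a M\"obius band for $k=2$, and the two sheets are interchanged by the identification, then the direction map is homotopic to an odd map and has odd degree. We need this for three pairs and two spheres, so we need six rays. This is where $m>n$ is used: for $d=0$ the space $E$ is a point and there are no rays.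

A \emph{slot} is a pair $(l,\pm)$ with $l\in\{1,2,3\}$; its \emph{pair} is $\{i<j\}=\{1,2,3\}\setminus\{l\}$. Let $\theta^{l,\pm}\in S(E)$ be the point with $\theta_l=\pm(1,0,\dots,0)$ and $\theta_i=\theta_j=0$. On the open hemisphere around $\theta^{l,\pm}$ use the coordinates $(\kappa,\theta_i,\theta_j)$, where $\kappa\in\mathbb R^{d-1}$ consists of all coordinates of $\theta_l$ but the first. Fix a diffeomorphism $z\colon U\to\{|z|<2\}\subset\mathbb R^{k-1}$ with $z(e)=0$, and put
\[
\sigma=|z|^2+16\,(|\kappa|^2+|\theta_i|^2+|\theta_j|^2),\qquad\Omega=\Omega_{l,\pm}=\{(z,\kappa,\theta_i,\theta_j):\sigma<1\},\qquad T_{l,\pm}=S\times\Omega\subset Q\times S(E).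
\]
Here $(s,z)$ stands for the point $(s,z)\in S\times U$ of $Q_0$ if the sign is $+$, and for $(z,s)\in U\times S$ if the sign is $-$. If $\sigma<2$, then $|\kappa|^2+|\theta_i|^2+|\theta_j|^2<\frac18$, so the first coordinate of $\theta_l$ has absolute value greater than $\sqrt{7/8}$ and sign $\pm$. Hence the six open sets $\{\sigma<2\}\subset Q\times S(E)$ are disjoint. Let $T$ be the union of the six sets $T_{l,\pm}$ and
\[
\mathrm{cone}(T_{l,\pm})=\{(q,r\theta):(q,\theta)\in T_{l,\pm},\ 0<r\le1\}\cong S\times\Omega\times(0,1].
\]
Over this cone only the sheets $i,j$ are present, and they are $\{\theta_i=0\}$ and $\{\theta_j=0\}$, products in the $r$-direction. With $\mathrm{cone}(T)$ the union of the six cones, let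
\[
M^\sharp=\{(q,v):r<\tfrac78\}\cup\mathrm{cone}(T).
\]
This is an open subset of $Q\times\{r\le1\}$, hence a manifold with boundary $T\times\{1\}$. To each boundary piece $T_{l,\pm}=S\times\Omega$ we attach a manifold $W=W_{l,\pm}$ with $\partial W=S\times\Omega$, together with a map $\widetilde W\to W$, according to the following table.
\[
\begin{array}{c|ccc}
 & l=1,\ \text{pair }\{2,3\} & l=2,\ \text{pair }\{1,3\} & l=3,\ \text{pair }\{1,2\}\\ \hline
+ & \text{crosscap} & \text{cap} & \text{cap}\\
- & \text{cap} & \text{cap} & \text{crosscap}
\end{array}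
\]
Let $\widetilde\Omega=\{\theta_i=0\}\sqcup\{\theta_j=0\}$ be the disjoint union of the two sheets in $\Omega$.
\begin{itemize}
\item A \emph{cap} is $W=B^k\times\Omega$, with $\widetilde W=B^k\times\widetilde\Omega$.
\item A \emph{crosscap} is the quotient $W$ of $S\times[-1,1]\times\Omega$ by the free involution
\[
(s,t,z,\kappa,\theta_i,\theta_j)\longmapsto(-s,-t,z,\kappa,\theta_j,\theta_i),
\]
and $\widetilde W$ is the quotient of $S\times[-1,1]\times\widetilde\Omega$ by the lifted free involution, which interchanges the two sheets. The boundary of $W$ is identified with $S\times\{1\}\times\Omega$.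
\end{itemize}
The \emph{core} of $W$ is the subset $\sigma=0$. Glue by the chart $S\times\Omega\times(0,2)$: a third coordinate $r\le1$ gives a point of the cone, and $r\ge1$ gives the point of $W$ whose radius in $B^k$, respectively whose $t$-coordinate, is $2-r$. In this chart the sheets are $\{\theta_i=0\}$ and $\{\theta_j=0\}$ on both sides, so $\varphi^{-1}(M^\sharp)$ and the $\widetilde W$ glue in the same way. We obtain a smooth map
\[
f\colon N^\circ\to M^\circ
\]
of manifolds without boundary, of dimensions $n$ and $m$, with finite fibers. Over $\{r<\frac78\}$ it is $\varphi$, and every other point of $M^\circ$ has a neighborhood over which $f$ consists of two closed sheets as in Lemma~\ref{lem:sheets}. Properness can be checked over an open cover of the target, so $f$ is proper. Proposition~\ref{prop:phi} and Lemma~\ref{lem:sheets} give: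

\begin{proposition}\label{prop:f}
For every $c\ge0$, all multigerms of $f\times\mathrm{id}_{\mathbb R^c}$ at full fibers are infinitesimally stable.
\end{proposition}

Now we verify that the attached pieces do their job. Recall that the degree modulo $2$ of a map $\psi\colon S\to S$ is defined by $\psi^*\iota=\deg_2(\psi)\,\iota$, where $\iota$ generates $H^{k-1}(S)$. It is a homotopy invariant and vanishes if $\psi$ extends to $B^k$. Borsuk's theorem says that $\deg_2\psi=1$ if $\psi(-s)=-\psi(s)$ for all $s$.

\begin{lemma}\label{lem:parity}
Let $O\subset M^\circ$ contain $Q\times0$, all points of $\mathrm{cone}(T)$ with $\sigma=0$, and all cores. Let $g\colon f^{-1}(O)\to\mathbb R^k$ be continuous and injective on the fibers of $f$. For $i<j$ let $c_{ij}(\pm)$ be the degree modulo $2$ of the direction of $g(q,x_j,0,0)-g(q,x_i,0,0)$, $q\in S_\pm$. Then $c_{ij}(\pm)$ is $0$ if the slot with pair $\{i,j\}$ and sign $\pm$ carries a cap and $1$ if it carries a crosscap. That is,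
\[
c_{23}(+)=c_{12}(-)=1,\qquad c_{12}(+)=c_{13}(+)=c_{13}(-)=c_{23}(-)=0 .
\]
\end{lemma}

\begin{proof}
Let $q(s)=(s,e)$ or $(e,s)$ according to the sign. For $0<r\le1$ the points $(q(s),r\theta^{l,\pm})$ are the points of the cone with $\sigma=0$, and for $r=0$ they lie in $Q\times0$. Over each of them, $0\le r\le1$, lie one point $n_i(s,r)$ of sheet $i$ and one point $n_j(s,r)$ of sheet $j$; these are distinct and depend continuously on $(s,r)$. The direction of $g(n_j)-g(n_i)\ne0$ is a homotopy from the map that defines $c_{ij}(\pm)$ to a map $\psi_1\colon S\to S$ at $r=1$.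

For a cap, the same formula over the core $B^k\times0$ extends $\psi_1$ to $B^k$. For a crosscap, let $n_i(s,t)\ne n_j(s,t)$ be the points of $\widetilde W$ represented by $(s,t,0)$ in sheets $i$ and $j$. They have the same image under $f$, and $n_i(s,t)=n_j(-s,-t)$. So the direction $\psi(s,t)$ of $g(n_j(s,t))-g(n_i(s,t))$ satisfies $\psi(-s,-t)=-\psi(s,t)$. The map $\psi(\cdot,0)$ is odd, and it is homotopic to $\psi(\cdot,1)=\psi_1$.
\end{proof}

\section{Closing up}\label{sec:close}

The manifolds $N^\circ,M^\circ$ are not compact. We cut $M^\circ$ along a level set of a proper function $\mu$ and double the compact part. Doubling creates no new multigerms provided that $f$ is locally a product in a direction transverse to the level set. Two such directions are at hand: the scaling of $E$, which $\varphi$ respects, and the scaling of $\Omega$, which the sheets respect. We build $\mu$ so that it grows along the first where $r<\frac78$ and along the second elsewhere.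

Let $\omega_0(\sigma)=\exp(-1/(1-\sigma))$ for $\sigma<1$ and $\omega_0(\sigma)=0$ for $\sigma\ge1$; then $\omega_0'<0$ for $\sigma<1$. Let $\omega\colon Q\times S(E)\to[0,1]$ equal $\omega_0(\sigma)$ on the six sets $\{\sigma<2\}$ and $0$ elsewhere; it is smooth because the sets $\{\sigma\le1\}$ are compact. Let $\gamma\colon[0,1]\to[0,1]$ be smooth, $0$ near $0$ and $1$ on $[\frac12,1]$. Let $\lambda(r)=\exp(-1/(\frac78-r))$ for $r<\frac78$ and $\lambda(r)=0$ for $r\ge\frac78$, so that $\lambda>0$ and $\lambda'<0$ on $[0,\frac78)$. Define $\mu\colon M^\circ\to[0,\infty)$ by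
\[
\mu=\frac{\gamma(r)}{\omega(q,\theta)+\lambda(r)}\ \text{ on }M^\sharp\ \ (\mu=0\text{ at }r=0),\qquad\mu=\frac1{\omega_0(\sigma)}\ \text{ on each }W .
\]
The denominator is positive on $M^\sharp$, since $\lambda>0$ for $r<\frac78$ and $\omega>0$ on $T$. For $r\ge\frac78$ the first formula gives $1/\omega_0(\sigma)$, and $\sigma$ is invariant under the crosscap involution. So $\mu$ is well defined and smooth. It is proper. Indeed, $\{\mu\le L\}\cap M^\sharp$ is a closed subset of
\[
\{r\le\tfrac12\}\cup\{\tfrac12\le r\le1,\ \omega+\lambda\ge\tfrac1L\},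
\]
which is a compact subset of $Q\times\{r\le1\}$ and lies in $M^\sharp$, because its points with $r\ge\frac78$ have $\omega>0$; and $\{\mu\le L\}\cap W=\{\omega_0(\sigma)\ge\frac1L\}$ is compact. Fix $L>\max(1/\lambda(\frac12),1/\omega_0(0))$ and put
\[
M=\{(p,\eta)\in M^\circ\times\mathbb R:\mu(p)+\eta^2=L\},\qquad N=\{(\tilde p,\eta)\in N^\circ\times\mathbb R:\mu(f(\tilde p))+\eta^2=L\},
\]
and $F(\tilde p,\eta)=(f(\tilde p),\eta)$. As $\mu$ and $f$ are proper, $M$ and $N$ are compact.

\begin{proposition}\label{prop:F}
$M$ and $N$ are closed smooth manifolds of dimensions $m$ and $n$, and every multigerm of $F$ at a full fiber is equivalent to one of $f$. The map $F$ is stable, and so is $F\times\mathrm{id}_{S^c}$ for every $c\ge1$.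
\end{proposition}

\begin{proof}
Where $\eta\ne0$, the sets $M$ and $N$ are the graphs of $\pm\sqrt{L-\mu}$ and $\pm\sqrt{L-\mu f}$, and the projections to $M^\circ$, $N^\circ$ identify $F$ with $f$ over $\{\mu<L\}$.

Let $\mu(p)=L$. We claim that there are vector fields $X$ near $p$ and $\widetilde X$ near $f^{-1}(p)$ with $df(\widetilde X)=X\circ f$ and $X\mu(p)\ne0$. The case $p\in M^\sharp$, $r\le\frac12$ does not occur, since there $\mu\le1/\lambda(r)\le1/\lambda(\frac12)<L$. If $p\in M^\sharp$ and $\frac12<r<\frac78$, let $X=r\partial_r$ be the Euler field of $E$ and $\widetilde X$ the Euler field in $(b,a)$. They are $f$-related because $\varphi$ commutes with scaling, and $X\mu=-r\lambda'(r)/(\omega+\lambda)^2>0$. In the remaining case $p$ lies in a cone with $r\ge\frac78$ or in some $W$, and $1/\omega_0(\sigma)=L>1/\omega_0(0)$ at $p$, so $0<\sigma<1$. Let $X$ be the Euler field of $\Omega$ in the variables $(z,\kappa,\theta_i,\theta_j)$, regarded as a field on the union of the cone and $W$; it is invariant under the crosscap involution, which is linear on $\Omega$. It is tangent to the sheets,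 so it lifts to $\widetilde X$. Near $p$ we have $\mu=1/(\omega_0(\sigma)+\lambda)$, where $\lambda:=0$ on $W$; also $X\lambda=0$, $X\sigma=2\sigma$, and $\lambda=0$ at $p$. So $X\mu(p)=-2\sigma\omega_0'(\sigma)/\omega_0(\sigma)^2>0$.

Near $p$ the set $H=\{\mu=L\}$ is a hypersurface transverse to $X$, and near $f^{-1}(p)$ the set $\widetilde H=f^{-1}(H)$ is a hypersurface transverse to $\widetilde X$, since $\widetilde X(\mu f)=(X\mu)\circ f\ne0$. The flows of $X$ and $\widetilde X$ give local product coordinates $(p',t)\in H\times\mathbb R$ and $(\tilde p',t)\in\widetilde H\times\mathbb R$, and since $f$ intertwines the flows, $f=f_H\times\mathrm{id}$ with $f_H=f|_{\widetilde H}$. The equation $\mu(p',t)+\eta^2=L$ has nonzero $t$-derivative at $(p,0)$, so it is solved by a smooth function $t=\vartheta(p',\eta)$. Hence near $(p,0)$ the set $M$ is a smooth manifold with coordinates $(p',\eta)$. The set $N$ is given by $t=\vartheta(f_H(\tilde p'),\eta)$, so it is smooth with coordinates $(\tilde p',\eta)$, and $F(\tilde p',\eta)=(f_H(\tilde p'),\eta)$. Thus $F$ over $(p,0)$ and $f$ over $p$ are both equivalent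 to $f_H\times\mathrm{id}_{\mathbb R}$.

Consequently the multigerms of $F$ and $F\times\mathrm{id}_{S^c}$ at full fibers are equivalent to those of $f$ and $f\times\mathrm{id}_{\mathbb R^c}$. Proposition~\ref{prop:f} and Lemma~\ref{lem:local} finish the proof.
\end{proof}

\section{There is no smooth lift}\label{sec:smooth}

We now carry out the argument with the two curves of Section~\ref{sec:idea} in cohomology. Recall that the cup product $H^p(X,X_1)\otimes H^{p'}(X,X_2)\to H^{p+p'}(X,X_1\cup X_2)$ is defined when $\{X_1,X_2\}$ is excisive, for instance when both sets are open in $X$, when they are subcomplexes of a CW structure on $X_1\cup X_2$, or when $X_1=X_2$; and it is natural for maps of such triads. The hemispheres $\partial_{12},\partial_{23}$ of $\partial R$ form an excisive pair. Let $\iota_1,\iota_2\in H^{k-1}(Q)$ be the pullbacks of $\iota$ by the two projections; $\iota_1\iota_2$ generates $H^{2k-2}(Q)$. For $c\in H^{k-1}(R)$ let $c(\pm)\in\mathbb Z/2$ be its value on $S_\pm$.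

\begin{lemma}\label{lem:coh}
Let $\zeta\in H^{k-1}(R,\partial_{23})$ and $\zeta'\in H^{k-1}(R,\partial_{12})$ have images $c,c'\in H^{k-1}(R)$ with $(c(+),c(-))=(0,1)$ and $(c'(+),c'(-))=(1,0)$. Then $\zeta\zeta'\ne0$ in $H^{2k-2}(R,\partial R)$.
\end{lemma}

\begin{proof}
Let $q_*$ be the point $w=0$. By Lemma~\ref{lem:h}(b), $D$ is the unit ball centered at $q_*$ in a topological chart of $Q$ that contains a slightly larger ball. Therefore $R$ is a deformation retract of $Q\setminus q_*$, and the excision map $H^*(Q,D)\to H^*(R,\partial R)$ is an isomorphism of rings. The point $q_*$ lies in the open top cell $(S\setminus e)\times(S\setminus e)$ of $Q$, so radial projection from $q_*$ in the characteristic map $B^{k-1}\times B^{k-1}\to Q$ deforms $Q\setminus q_*$ onto $S_+\cup S_-$. Hence the inclusion $S_+\cup S_-\subset R$ is a homotopy equivalence, and a class in $H^{k-1}(R)$ is determined by its values on $S_\pm$. So $c=\iota_2|_R$ and $c'=\iota_1|_R$.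

As $H^{k-1}(D)=0$ (here $k\ge2$ is used), $\iota_1,\iota_2$ lift to classes in $H^{k-1}(Q,D)$. The product of the lifts maps to $\iota_1\iota_2\ne0$, so it is nonzero. Let $\iota_1',\iota_2'\in H^{k-1}(R,\partial R)$ be their images under excision; then $\iota_2'\iota_1'\ne0$. The restriction $H^{k-2}(R)\to H^{k-2}(\partial_{23})$ is onto, since $\partial_{23}$ is contractible. So $H^{k-1}(R,\partial_{23})\to H^{k-1}(R)$ is injective, and the image of $\iota_2'$ in $H^{k-1}(R,\partial_{23})$ is $\zeta$, because both map to $\iota_2|_R$. The same argument with $\partial_{12}$ shows that $\iota_1'$ maps to $\zeta'$. Naturality for the identity map $(R;\partial_{23},\partial_{12})\to(R;\partial R,\partial R)$ gives $\zeta\zeta'=\iota_2'\iota_1'$.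
\end{proof}

\begin{proposition}\label{prop:nosmooth}
$F$ is not a smooth $k$-prem.
\end{proposition}

\begin{proof}
Suppose that $F\times G\colon N\to M\times\mathbb R^k$ is a smooth embedding. Let $O=\{\mu<L\}$ and $g(\tilde p)=G(\tilde p,\sqrt{L-\mu f(\tilde p)})$ on $f^{-1}(O)$. Under the identification of $F$ over $\{\eta>0\}$ with $f$ over $O$, the map $F\times G$ becomes $f\times g$, so $g$ satisfies (E1) and (E2) for $f$. The set $O$ contains $Q\times0$, where $\mu=0$, and the points of the cones and of the $W$ with $\sigma=0$, where $\mu\le1/\omega_0(0)<L$. So Lemma~\ref{lem:parity} applies to $g$.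

\emph{Divided differences.} Let $g_P=g|_{P\times0}$. It is injective on the fibers of $h$. At a point of $\Sigma\times0$ the tangent vector $\partial_x$ is mapped by $d\varphi$ to $(0,b+2ax,0,0)=0$, so $dg_P(\partial_x)\ne0$ on $\Sigma$ by (E2). The directions of $p_j-p_i$ are undefined where roots merge; dividing by $x_j-x_i$ repairs this. Extend $g_P$ to a smooth map $\hat g\colon Q\times\mathbb R\to\mathbb R^k$, and for $i<j$ and $q\in R$ put
\[
u_{ij}(q)=\int_0^1\partial_x\hat g\big(q,\ x_i+t(x_j-x_i)\big)\,dt .
\]
This is continuous on $R$, and $(x_j-x_i)u_{ij}=g_P(q,x_j)-g_P(q,x_i)$. If $x_i<x_j$, then $u_{ij}\ne0$ by (E1). If $x_i=x_j$, then $(q,x_i)\in\Sigma$ and $u_{ij}=dg_P(\partial_x)\ne0$. So $\hat u_{ij}\colon R\to S$ is defined on all of $R$, and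
\begin{equation}\label{eq:sum}
(x_3-x_1)u_{13}=(x_2-x_1)u_{12}+(x_3-x_2)u_{23}.
\end{equation}
The defining integrals show that $u_{13}=u_{23}$ on $\partial_{12}$ and $u_{13}=u_{12}$ on $\partial_{23}$. Hence the closed sets
\[
Z_1=\{q\in R:\hat u_{13}=-\hat u_{12}\},\qquad Z_3=\{q\in R:\hat u_{13}=-\hat u_{23}\}
\]
satisfy $Z_1\cap\partial_{23}=\emptyset$ and $Z_3\cap\partial_{12}=\emptyset$; in particular both miss $C$. Moreover $Z_1\cap Z_3=\emptyset$. At a common point, $x_3>x_1$ and $\hat u_{12}=\hat u_{23}=-\hat u_{13}$, so the left side of \eqref{eq:sum} is a negative multiple of $\hat u_{12}$ and the right side a nonnegative one, which is absurd.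

\emph{A vanishing product.} Let $\nabla=\{(s,-s)\}\subset S\times S$. The complement of $\nabla$ deforms onto the diagonal by $(s,s')\mapsto(s,\widehat{(1-t)s'+ts})$, and $\iota_1+\iota_2$ restricts on the diagonal to $\iota+\iota=0$. So $\iota_1+\iota_2$ is the image of a class $\tau\in H^{k-1}(S\times S,\,S\times S\setminus\nabla)$. Put
\[
\hat\zeta_1=(\hat u_{13},\hat u_{12})^*\tau\in H^{k-1}(R,R\setminus Z_1),\qquad\hat\zeta_3=(\hat u_{13},\hat u_{23})^*\tau\in H^{k-1}(R,R\setminus Z_3),
\]
and let $\zeta_1\in H^{k-1}(R,\partial_{23})$ and $\zeta_3\in H^{k-1}(R,\partial_{12})$ be their images. The open sets $R\setminus Z_1$ and $R\setminus Z_3$ cover $R$, so $\hat\zeta_1\hat\zeta_3\in H^{2k-2}(R,R)=0$. By naturality $\zeta_1\zeta_3=0$ in $H^{2k-2}(R,\partial R)$.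

\emph{The contradiction.} Let $c_{ij}=\hat u_{ij}^*\iota\in H^{k-1}(R)$. The images of $\zeta_1$ and $\zeta_3$ in $H^{k-1}(R)$ are $c_{13}+c_{12}$ and $c_{13}+c_{23}$. On $S_\pm$ we have $x_j>x_i$, so $\hat u_{ij}$ is the direction map of Lemma~\ref{lem:parity}, and the values $c_{ij}(\pm)$ are those listed there. Thus $c_{13}+c_{12}$ has values $(0,1)$ and $c_{13}+c_{23}$ has values $(1,0)$ on $(S_+,S_-)$. Lemma~\ref{lem:coh} gives $\zeta_1\zeta_3\ne0$.
\end{proof}

\section{There is a topological lift}\label{sec:top}

We first lift $h$ with the degrees of Lemma~\ref{lem:parity}, and then extend the lift over the cones, caps and crosscaps. Where $\delta<0$, a continuous map $g_P\colon P\to\mathbb R^k$ that is injective on fibers of $h$ is the same as a continuous map $q\mapsto(p_1,p_2,p_3)\in\mathrm{Conf}_3(\mathbb R^k)$, $p_i=g_P(q,x_i)$. We write $\mathrm{Conf}_r$ for $\mathrm{Conf}_r(\mathbb R^k)$; the space $\mathrm{Conf}_3$ is path-connected because $k\ge2$. A triple $(a_1e,a_2e,a_3e)$ with $a_1<a_2<a_3$ is called \emph{ordered}; ordered triples form a convex subset of $\mathrm{Conf}_3$.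

Let $\Gamma(s)=\frac12(3+\langle s,e\rangle)\,s$ for $s\in S$. This vector has direction $s$ and length in $[1,2]$, with $\Gamma(e)=2e$ and $\Gamma(-e)=-e$; it traces a sphere that encloses $0$ but not $-2e$. In particular $\Gamma(s)\ne-2e$, since equality would force $s=-e$. So
\[
\psi_+(s)=(-2e,\ 0,\ \Gamma(s)),\qquad\psi_-(s)=(-\Gamma(s),\ 0,\ 2e)
\]
are maps $S\to\mathrm{Conf}_3$ with $\psi_\pm(e)=(-2e,0,2e)$: in $\psi_+$ the point $p_3$ goes around $p_2$, and in $\psi_-$ the point $p_1$ does. (For $k=2$, $e=1$, the ratio $\Lambda$ of Section~\ref{sec:idea} equals $-2/\Gamma(s)$ and $-\Gamma(s)/2$; these loops meet the real axis at $-1$ and cross it once more, at $2$ and at $\frac12$.) Let $\chi\colon S\to S$ be a map homotopic to the identity with $\chi(\overline U)=e$; for instance, change the angle from $e$ by a nondecreasing function $[0,\pi]\to[0,\pi]$ that is $0$ on $[0,\frac\pi3]$ and $\pi$ at $\pi$.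

\begin{lemma}\label{lem:gP}
There is a continuous map $g_P\colon P\to\mathbb R^k$, injective on the fibers of $h$, that is given by $(s,z)\mapsto\psi_+(\chi(s))$ over $S\times\overline U$ and by $(z,s)\mapsto\psi_-(\chi(s))$ over $\overline U\times S$.
\end{lemma}

\begin{proof}
\emph{(a) Over $Q\setminus\{|w|<4\}$,} where $\delta<0$. The two prescribed formulas agree on $\overline U\times\overline U$, where both give $(-2e,0,2e)$. So they define a map $\Psi$ to $\mathrm{Conf}_3$ on $(S\times\overline U)\cup(\overline U\times S)=Q\setminus\operatorname{int}(K\times K)$. Extend $\Psi$ to $(K\times K)\setminus\{|w|<4\}$ by composing with the radial projection of the convex body $K\times K$ from $w=0$ to its boundary. Let $g_P$ be given by $\Psi$, and let $\psi\colon\{|w|=3\}\to\mathrm{Conf}_3$, $\psi(w)=\Psi(\frac43w)$. We do not know that $\psi$ is null-homotopic, and for $k=2$ it is not. It has to be swallowed by a cusp.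

\emph{(b) Over $\{|w|\le3\}$.} Fix $c_0\in C$, a unit vector with zero $w_1$-coordinate. Write $w=(1+\varepsilon)c_0+w^\perp$ with $w^\perp\perp c_0$, and put
\[
\Pi=\{|w|\le3,\ \varepsilon>0,\ |w^\perp|\le\tfrac12\varepsilon^2\},\qquad\nu=2w^\perp/\varepsilon^2\quad(\varepsilon>0);
\]
see Figure~\ref{fig:D}. We claim that $\delta<0$ on $\Pi$. For $\rho>4$ this is Lemma~\ref{lem:h}(a). If $\rho\le4$, then $0<\varepsilon\le1$, $\rho-1\ge(1+\varepsilon)^2-1\ge2\varepsilon$ and $|w_1|\le|w^\perp|$, so
\[
\delta=-4(\rho-1)^3+27w_1^2\le-32\varepsilon^3+\tfrac{27}4\varepsilon^4<0 .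
\]
On the part of the sphere $|w|=3$ with $\varepsilon>0$ we have $\varepsilon=\sqrt{9-|w^\perp|^2}-1$ with $|w^\perp|<\sqrt8$, so $|\nu|$ increases strictly from $0$ to $\infty$ with $|w^\perp|$. Hence $\nu$ maps this part homeomorphically onto $c_0^\perp\cong\mathbb R^{2k-3}$, and $\Delta=\{|w|=3,\ \varepsilon>0,\ |\nu|<\frac12\}$ is a round open cap whose complement $\Delta'$ in the sphere is a closed disc. Let $p^*=(-e,0,e)$. As $\Delta'$ is contractible and $\mathrm{Conf}_3$ is path-connected, $\psi|_{\Delta'}$ is homotopic to the constant $p^*$. The homotopy extension property of the CW pair $(\{|w|=3\},\Delta')$ extends this to a homotopy from $\psi$ to a map $\psi'$ with $\psi'|_{\Delta'}=p^*$. Define $\Upsilon\colon B^{2k-3}\to\mathrm{Conf}_3$ by $\Upsilon(2\nu(w))=\psi'(w)$ for $w\in\overline\Delta$; it equals $p^*$ on $\partial B^{2k-3}$. Put $g_P(q,x)=xe$ for $q\notin\Pi$, and for $q\in\Pi$ put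
\[
(p_1,p_2,p_3)=\begin{cases}\varepsilon\,\Upsilon(2\nu),&|\nu|\le\frac12,\\[2pt](2-2|\nu|)\,\varepsilon p^*+(2|\nu|-1)\,(x_1e,x_2e,x_3e),&\frac12\le|\nu|\le1.\end{cases}
\]
The second triple is a convex combination of ordered triples, so it is ordered. Hence $g_P$ is injective on fibers. For continuity, the ball is the union of the closed sets $\Pi\cup\{c_0\}$ and the closure of the complement of $\Pi$; they meet in $c_0$ and in the points with $|\nu|=1$. Over the second set $g_P=xe$, since the second line of the formula gives $(x_1e,x_2e,x_3e)$ for $|\nu|=1$. Over $\Pi$ the two lines agree for $|\nu|=\frac12$. Over $c_0$ the manifold $P$ has the single point $x=0$, where $g_P=0$; as $q\to c_0$ in $\Pi$ we have $\varepsilon\to0$ and $x_i\to0$, and $\Upsilon$ is bounded, so $p_i\to0$.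

\emph{(c) Over $\{3\le|w|\le4\}$,} where $\delta<0$. Let $\psi''\colon\{|w|=3\}\to\mathrm{Conf}_3$ be the map defined in (b). The linear homotopy $(1-t)\psi''+t\psi'$ stays in $\mathrm{Conf}_3$: over $\overline\Delta$ it is the positive multiple $((1-t)\varepsilon+t)\,\Upsilon(2\nu)$, and over $\Delta'$ both $\psi''$ and $\psi'=p^*$ are ordered. So $\psi''\simeq\psi'\simeq\psi$. Use this homotopy, with $|w|-3$ as its parameter, to define $g_P$ on the shell. It matches (b) on $|w|=3$ and (a) on $|w|=4$.
\end{proof}

\begin{proposition}\label{prop:top}
$F$ is a topological $k$-prem.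
\end{proposition}

\begin{proof}
It suffices to find a continuous $g\colon N^\circ\to\mathbb R^k$ that is injective on the fibers of $f$: then $G(\tilde p,\eta)=g(\tilde p)$ satisfies (E1) for $F$, and $N$ is compact.

The map $(p,p')\mapsto(p,|p'-p|,\widehat{p'-p})$ is a homeomorphism $\mathrm{Conf}_2\to\mathbb R^k\times(0,\infty)\times S$. So two maps $S\to\mathrm{Conf}_2$ are homotopic if their directions $\widehat{p'-p}$ are. For the slot $(l,\pm)$ with pair $i<j$ consider the map $S\to\mathrm{Conf}_2$ given by the components $(p_i,p_j)$ of $\psi_\pm(\chi(s))$, and write $\Gamma_\chi=\Gamma\circ\chi$.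
\begin{itemize}
\item Crosscaps. For $(1,+)$ the map is $(0,\Gamma_\chi)$ and for $(3,-)$ it is $(-\Gamma_\chi,0)$. In both cases the direction is $\chi\simeq\mathrm{id}$, and $\mathrm{id}$ is the direction of $s\mapsto(-s,s)$.
\item Caps. For $(3,+)$ and $(1,-)$ the map is $(-2e,0)$ and $(0,2e)$, with constant direction $e$. For $(2,+)$ and $(2,-)$ it is $(-2e,\Gamma_\chi)$ and $(-\Gamma_\chi,2e)$, with the direction of $\Gamma_\chi+2e$. This vector is a multiple of $e$ only if $\chi(s)=\pm e$, when it equals $4e$ or $e$. So the direction avoids $-e$ and is homotopic to the constant $e$, the direction of $(-e,e)$.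
\end{itemize}
Hence for each slot there is a homotopy $(H^i,H^j)\colon S\times[0,1]\to\mathrm{Conf}_2$ from $(p_i,p_j)$ to $(-s,s)$ for a crosscap and to $(-e,e)$ for a cap. Define $g$ as follows.
\begin{itemize}
\item Over $M^\sharp\cap\{r\le\frac78\}$ put $g(q,x,b,a)=g_P(q,x)$.
\item Over $T_{l,\pm}\times[\frac78,1]\subset\mathrm{cone}(T_{l,\pm})$ put $g=H^i(s,8r-7)$ on sheet $i$ and $g=H^j(s,8r-7)$ on sheet $j$.
\item Over a cap put $g=-e$ on sheet $i$ and $g=e$ on sheet $j$. Over a crosscap put $g=-s$ on sheet $i$ and $g=s$ on sheet $j$. This is well defined: the point $(s,t,\dots)$ of sheet $i$ is identified with the point $(-s,-t,\dots)$ of sheet $j$, and both formulas give $-s$.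
\end{itemize}
These finitely many pieces cover $M^\circ$ and are closed in it; for $T_{l,\pm}\times[\frac78,1]$ this holds because the points of $M^\sharp$ with $r\ge\frac78$ lie in $T\times[\frac78,1]$ and the closures of the six sets $T_{l,\pm}$ are disjoint. The formulas agree on the overlaps: at $r=\frac78$ by Lemma~\ref{lem:gP}, since there $q\in S\times U$ or $q\in U\times S$, and at $r=1$ by the choice of the homotopies. So $g$ is continuous. Over the first piece a fiber of $f$ lies in some $h^{-1}(q)\times\{(b,a)\}$, on which $g_P$ is injective. Over the other pieces a fiber has at most one point on each of the two sheets, and the two values are distinct.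
\end{proof}

Propositions~\ref{prop:F}, \ref{prop:nosmooth} and~\ref{prop:top} prove Theorem~\ref{thm:A}.

\section{Other dimensions}\label{sec:dim}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $d=m-n\ge1$. The hypothesis means $3n-2m\ge2k-2$, and $3n-2m=n-2d$, so $c=n-2d-(2k-2)\ge0$. Let $F\colon N_0\to M_0$ be the map constructed above for $(k,d)$. If $c=0$, it has the required dimensions. If $c\ge1$, let $F'=F\times\mathrm{id}_{S^c}$. Its source has dimension $2k-2+2d+c=n$ and its target $n+d=m$, and it is stable by Proposition~\ref{prop:F}. Each fiber of $F'$ is a fiber of $F$ times a point, so a topological lift of $F$ composed with the projection $N_0\times S^c\to N_0$ is a topological lift of $F'$. If $G'$ were a smooth lift of $F'$, the smooth embedding $F'\times G'$ would restrict on $N_0\times\{\mathrm{pt}\}$ to a smooth embedding $N_0\to M_0\times\{\mathrm{pt}\}\times\mathbb R^k$ over $F$, contrary to Proposition~\ref{prop:nosmooth}.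
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
If $2(m+k)<3(n+1)$, the implication fails by Theorem~\ref{thm:B}. If $2(m+k)\ge3(n+1)$, then $3n-2m\le2k-3\le k$ because $k\le3$. So \eqref{eq:known} holds, and in this range the answer is known to be affirmative.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Mather}
Mather, \emph{Stability of $C^\infty$ mappings} II, Ann. of Math. 89 (1969).

\bibitem{Melikhov}
Sergey A. Melikhov, \emph{Lifting generic maps to embeddings. Triangulation and smoothing}, arXiv:2011.01402 (2020).

\end{thebibliography}
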